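# Retracting a dendroid onto a tree inside it

## 1. The components of a closed cover form a graph

Throughout, a *continuum* is a nondegenerate compact connected metric space, and $X$ is a continuum with metric $d$. Let $\{X_j\}_{j\in I}$ be a finite family of closed subsets of $X$ such that

* (C1) the interiors of the $X_j$ cover $X$;
* (C2) no point lies in three of the $X_j$ (with distinct indices).

For each $j$ let $V_j$ be the set of components of $X_j$, with the quotient topology, and let $\kappa_j:X_j\to V_j$ be the quotient map. We recall a textbook fact: *the space of components of a compact metric space is compact, metrizable and zero-dimensional, and in such a space finitely many pairwise disjoint closed sets have pairwise disjoint clopen neighborhoods.* For example, the components of $\{0,1,\frac12,\frac13,\dots\}\times[0,1]$ form a convergent sequence together with its limit.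

Put $V=\bigsqcup_j V_j$. A point of $V$ is a component $c$ together with its *label* $\ell(c)=j$. Call $a,b\in V$ *adjacent*, written $a\sim b$, if $\ell(a)\neq\ell(b)$ and $a\cap b\ne\emptyset$. So $V$ is a graph on a compact zero-dimensional space of vertices. Its edge relation
$$E=\bigcup_{i\ne j}\{(\kappa_i(x),\kappa_j(x)):x\in X_i\cap X_j\}$$
is compact. Distinct vertices with equal label are disjoint sets, so

**(1.1)** two elements of $V$ with a common point are equal or adjacent, and no point lies in three distinct elements of $V$.

For the second half: three distinct elements with a common point would have three distinct labels, against (C2).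

**Definition.** A *morphism* between labeled graphs is a label-preserving map that sends adjacent vertices to adjacent vertices. A map defined on a subset of $V$ is *locally constant* if each point of its domain has a relative neighborhood on which the map is constant. On a compact domain a locally constant map has only finitely many values.

The proof turns on the **locally constant morphisms** $h:V\to V$. The identity is a morphism, but it is locally constant only when $V$ is finite.

**Example 1 (the zigzag fan $Z$).** Let $v=(0,0)$ and $L=[0,1]\times\{0\}$. For $n\ge1$ let $P_n$ be the polygonal path from $v$ through $p_{n,0},p_{n,1},\dots,p_{n,2n}$, where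
$$p_{n,i}=\bigl(x_i,\,4^{-n}(1+\tfrac{i}{4n})\bigr),\qquad x_i=1\ (i\text{ even}),\quad x_i=\tfrac12\ (i\text{ odd}).$$
The second coordinate increases strictly along the path, so $P_n$ is an arc. For $m<n$ we have $P_m\cap P_n=\{v\}$. Indeed, where the first coordinate is at least $\frac12$, points of $P_n$ have height at most $\frac32 4^{-n}$ and points of $P_m$ have height at least $\frac12 4^{-m}\ge 2\cdot4^{-n}$. Where it is less than $\frac12$, both are straight segments from $v$ with different slopes. Let $Z=L\cup\bigcup_nP_n$. It is compact because $P_n$ lies within $\frac32 4^{-n}$ of $L$, and each $P_n\setminus\{v\}$ is open in $Z$.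

Cover $Z$ by the slices $Z_0,Z_1,Z_2$ where the first coordinate lies in $[0,0.6]$, $[0.55,0.8]$, $[0.75,1]$. (C1) and (C2) hold. One component $c_0$ of $Z_0$ contains $v$ and the beginnings of all legs. On $L$ there are two more vertices $L^1,L^2$, with labels $1,2$. Along $P_n$ we meet, after $c_0$, finitely many further vertices with labels $1,2,1,0,1,2,1,0,\dots,1,2$. They form a path, and the last one is at graph distance $4n+2$ from $c_0$. So $V$ is a union of paths glued at $c_0$, and distances from $c_0$ are unbounded. A vertex other than $c_0$ on $P_n$ is isolated in $V$, since it is relatively open in its slice. As $n\to\infty$ the vertices on $P_n$ with labels $0,1,2$ converge to $c_0,L^1,L^2$.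

Fix $N$. Let $h_N$ fix $c_0,L^1,L^2$ and all vertices on $P_1,\dots,P_N$, and let it send every other vertex with label $0,1,2$ to $c_0,L^1,L^2$ respectively. It is locally constant: off finitely many isolated points it depends only on the label. It is a morphism, since $c_0\sim L^1\sim L^2$.

**What these maps are for.** A locally constant morphism collapses $V$ onto a finite graph and respects incidence while doing so. In $Z$, the map $h_N$ is the combinatorial shadow of the retraction that fixes $L\cup P_1\cup\dots\cup P_N$ and sends $(x,y)\in P_n$, $n>N$, to $(x,0)$. In Section 6 we shall see that for a class of continua, the dendroids, every locally constant morphism $V\to V$ can be converted into a retraction of $X$ onto a tree contained in $X$ that moves points very little. Whether such retractions exist is the problem of these notes.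

## 2. Dendroids, trees, and the two theorems

An *arc* is a space homeomorphic to $[0,1]$. A *graph* (as a space) is a compact connected space $G=\bigcup_{j=1}^nI_j$, $n\ge 1$, with arcs $I_j$ such that $I_j\cap I_k$ is contained in the set of endpoints of $I_j$ for $j\ne k$. A *tree* is a graph that contains no simple closed curve. For $\varepsilon>0$, an *$\varepsilon$-map* is a map $r:X\to Y$ with $\operatorname{diam} r^{-1}(y)<\varepsilon$ for each $y\in Y$.

**Definition.** A continuum is *hereditarily unicoherent* (h.u.) if the intersection of any two of its subcontinua is connected. A *dendroid* is an arcwise connected, hereditarily unicoherent continuum.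

A circle is not h.u.: two half circles meet in two points. Trees are h.u. From now on "subcontinuum" means nonempty compact connected subset, possibly a point, and one-point spaces count as h.u.

Meddaugh and Stephens ("Shadowing and inverse shadowing in spaces retractable onto graphs", arXiv:2608.28845 (2026)) describe Knaster's notion of a dendroid as follows: for every $\varepsilon>0$ there is a tree $T$ and a retraction $r$ onto $T$ that is an $\varepsilon$-map. We read this with $T\subseteq X$ and $r:X\to T$. They say that "it is unknown if the two notions are equivalent."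

Read literally, the approximation property does not give arcwise connectedness. Let
$$W=\{(x,\sin\tfrac1x):0<x\le1\}\cup(\{0\}\times[-1,1]),\qquad t=\frac1{2\pi k+\pi/2},\qquad t'=\frac1{2\pi k-\pi/2}\qquad (k\ge 1).$$
Over $[t,t']$ the graph is an arc $B$ on which height is a bijection onto $[-1,1]$. Fix the points of $W$ with $x\ge t$, and send a point with $x\le t$ to the point of $B$ of the same height. The rules agree at $(t,1)$, so this is a retraction onto a subarc. Its nondegenerate fibers lie in horizontal segments of length $t'$, and $t'\to 0$ as $k\to\infty$. Yet $W$ is not arcwise connected. The substantive question is the other direction, and the answer is yes.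

**Theorem A.** Let $X$ be a dendroid and $\varepsilon>0$. Then there are a tree $T\subseteq X$ and a retraction $r:X\to T$ that is an $\varepsilon$-map.

**Theorem B.** Let $X$ be a dendroid.

1. For every $\varepsilon>0$ and every $S\subseteq X$ that is a nonempty finite set or a tree, the tree $T$ in Theorem A can be chosen with $S\subseteq T$.
2. There are trees $T_1\subseteq T_2\subseteq\cdots\subseteq X$ (with $T_1$ containing any prescribed tree) and retractions $g_n:X\to T_n$ with $g_ng_m=g_mg_n=g_n$ for $n\le m$ and $\sup_xd(g_n(x),x)\to0$. Hence $X\cong\varprojlim(T_n,g_n|_{T_{n+1}})$.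
3. An arcwise connected continuum is a dendroid if and only if for every $\varepsilon>0$ it admits a retraction onto a subtree that is an $\varepsilon$-map.

Besides the fact on component spaces in Section 1 we use:

* (F1) Cook's theorem (H. Cook, *Tree-likeness of dendroids and λ-dendroids*, Fund. Math. 68 (1970), 19–22): every dendroid is tree-like, that is, for every $\delta>0$ it has a $\delta$-map onto a tree. This tree is abstract; it need not lie in the dendroid.
* (F2) A continuum is *indecomposable* if it is not the union of two proper subcontinua; the *composant* of a point is the union of all proper subcontinua containing it. (The arc $[0,1]=[0,\frac12]\cup[\frac12,1]$ is decomposable.) Distinct composants of a nondegenerate indecomposable metric continuum are disjoint, and there are at least two of them.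
* (F3) Trees are locally connected, h.u., and absolute retracts: maps from closed subsets of metric spaces into a tree extend. Nondegenerate subcontinua of trees are trees.
* (F4) The nonempty closed subsets of a compact metric space form a compact space under the Hausdorff metric.

## 3. Small retractions force hereditary unicoherence; fans by hand

We begin with the easy half of Theorem B(3), which is also a convenient way to recognize dendroids.

**Proposition 3.1.** An arcwise connected continuum $X$ that for every $\varepsilon>0$ admits a retraction onto a subtree that is an $\varepsilon$-map is a dendroid.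

*Proof.* We must show h.u. Suppose $A,B\subseteq X$ are subcontinua with $A\cap B=P\sqcup Q$, where $P,Q$ are nonempty, closed and disjoint. Write $N_\delta$ for the open $\delta$-neighborhood and let $0<\delta<\frac14\operatorname{dist}(P,Q)$. By compactness there is $\eta\in(0,\delta)$ such that $a\in A$, $b\in B$, $d(a,b)<\eta$ imply $a\in N_\delta(P)\cup N_\delta(Q)$; otherwise pairs $(a_k,b_k)$ with $d(a_k,b_k)\to0$ and $a_k\notin N_\delta(P)\cup N_\delta(Q)$ would accumulate at a point of $A\cap B$ outside $P\cup Q$.

Let $f:X\to T$ be an $\eta$-map onto a tree. Since $T$ is h.u., $f(A)\cap f(B)$ is connected. If $t=f(a)=f(b)$ with $a\in A$, $b\in B$, then $d(a,b)<\eta$. So $f(A)\cap f(B)$ is the union of the images of the compact sets $A\cap f^{-1}f(B)\cap\overline{N_\delta(P)}$ and $A\cap f^{-1}f(B)\cap\overline{N_\delta(Q)}$. These images are closed. They are nonempty, since they contain $f(P)$ and $f(Q)$. They are disjoint: points of the two sets are at distance at least $\operatorname{dist}(P,Q)-2\delta>2\delta>\eta$, so they cannot share a fiber of $f$. This contradicts connectedness. $\square$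

**The simplest cases.** If $X$ is a tree, take $T=X$ and $r=\mathrm{id}$. For the zigzag fan $Z$, let $r_N$ fix $T=L\cup P_1\cup\dots\cup P_N$ and send $(x,y)\in P_n$, $n>N$, to $(x,0)$. The closed sets $P_1\cup\dots\cup P_N$ and $L\cup\bigcup_{n>N}P_n$ meet only in $v$, so $r_N$ is continuous. Each of its fibers lies in a vertical segment of length $\frac32 4^{-(N+1)}$ or is a point. So Theorem A holds for $Z$ by inspection, and by Proposition 3.1 $Z$ is a dendroid.

**Example 2 (the cut fan $H$).** Let $H$ consist of $L=[0,1]\times\{0\}$ and the legs $\{(t,t/n)\}$ with $0\le t\le1$ for $n$ even and $0\le t\le\frac12$ for $n$ odd. The same projection of the legs $n>N$ to $L$ is a retraction $r_N$ whose fibers lie in vertical segments of length $\frac1{N+1}$ or are points. So $H$ is also a dendroid.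

**A first attempt in general.** In a fan there is a leg to project onto. For a general dendroid all we have is a map $f:X\to K$ onto an abstract tree, from Cook's theorem. A natural plan is to realize $K$ inside $X$: choose a point of $X$ in the fiber over each vertex of a fine subdivision of $K$, and join the chosen points by arcs of $X$. This stops at the joining. In $H$, take $f=r_N$ and the points $(0.8,0)$, $(0.81,0)$ of $K=r_N(H)$. Choose in their fibers $(0.8,0.8/n)$ and $(0.81,0.81/m)$ with $n\ne m$ even and larger than $N$. The chosen points are close to each other for large $N$, but the arc joining them runs through $v$ and has diameter at least $0.8$. So the choices over neighboring places of $K$ must be coherent in $X$ and not just metrically close. Adjacency in the graph $V$ records that coherence. We now study $V$ for dendroids.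

## 4. Arcs in dendroids

From here on $X$ is a dendroid.

**(4.1)** *If $P\subseteq X$ is a subcontinuum and $a,b\in P$, then any arc from $a$ to $b$ lies in $P$.* Its intersection with $P$ is connected and contains both its endpoints, hence is the whole arc. Applying this with $P$ another arc from $a$ to $b$, we see that arcs are unique. Write $[a,b]$ for the arc, and $[a,a]=\{a\}$. Nondegenerate subcontinua of $X$ are dendroids.

**(4.2)** *Every nondegenerate subcontinuum $P$ of $X$ is decomposable.* Otherwise, by (F2), take $a,b$ in different composants of $P$. Then $[a,b]\subseteq P$ is not a proper subcontinuum, so $P$ is an arc, which is decomposable.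

**(4.3)** *Pairwise meeting subcontinua $A,B,C$ of $X$ have a common point.* The set $(A\cup B)\cap C=(A\cap C)\cup(B\cap C)$ is connected, so these two nonempty closed sets meet.

**(4.4)** *In an h.u. continuum there are no subcontinua $C_1,\dots,C_k$, $k\ge3$, with $C_i\cap C_{i+1}\ne\emptyset$ (indices mod $k$) such that no point lies in three of them.* The set $C_2\cup\dots\cup C_k$ is a continuum, so $C_1\cap(C_2\cup\dots\cup C_k)$ would be connected. But it is the union of the closed sets $C_1\cap C_i$, $i\ge2$. These are pairwise disjoint, and those with $i=2$ and $i=k$ are nonempty.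

**(4.5) Nested arcs.** *If $[p,x_1]\subseteq[p,x_2]\subseteq\cdots$ in $X$, then $\bigcup_k[p,x_k]\subseteq[p,z]$ for some $z\in X$.*

This says that an increasing sequence of arcs cannot wander forever; it will let us pass to limits.

*Proof.* If the sequence is eventually constant this is trivial. Otherwise pass to a strictly increasing subsequence. Put
$$R=\bigcup_k[p,x_k],\quad R_k=\bigcup_{j>k}[x_k,x_j],\quad P_k=\overline{R_k},\quad P=\bigcap_kP_k.$$
Since $R_{k+1}\subseteq R_k$, the $P_k$ are decreasing continua and $P$ is a subcontinuum. Since $\overline R=[p,x_k]\cup P_k$ for all $k$, a point of $\overline R$ outside $R$ lies in every $P_k$. So $\overline R=R\cup P$.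

*Case 1: $P\cap R=\emptyset$.* Pick $q\in P$. By (4.1), $[p,q]\subseteq\overline R$. The set $[p,q]\cap P$ is connected and closed and contains $q$ but not $p$, so it equals $[s,q]$ with $s\ne p$, $s\in P$. Let $[p,s)=[p,s]\setminus\{s\}$; its points lie in $\overline R\setminus P\subseteq R$. If $[p,s)\subseteq[p,x_k]$ for some $k$, then $s\in[p,x_k]\subseteq R$ by closedness, a contradiction. So for each $k$ there is $y\in[p,s)\setminus[p,x_k]$, say $y\in[p,x_j]$ with $j>k$. On the arc $[p,x_j]$ the point $y$ comes after $x_k$, so $x_k\in[p,y]\subseteq[p,s]$. Thus $R\subseteq[p,s]$, and $z=s$ works.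

*Case 2: there is $y\in P\cap[p,x_k]$ for some $k$.* We derive a contradiction. For $j\ge k$ the set $P_j\cap[p,x_j]$ is connected and contains $y$ and $x_j$, so $[y,x_j]\subseteq P_j$. For $j\ge i\ge k$ we get $[y,x_i]\subseteq[y,x_j]\subseteq P_j$; this holds for all $j\ge i$, hence $[y,x_i]\subseteq P$ for every $i\ge k$. So $R_i\subseteq P$, and $P_i=P$, for all $i\ge k$. As $P$ contains $x_i\ne x_{i+1}$ it is nondegenerate, so by (4.2) $P=A\cup B$ with proper subcontinua $A,B$. Each $R_l$ with $l\ge k$ is dense in $P$, so it meets the nonempty relatively open set $P\setminus B\subseteq A$. Pick $a\in A\cap R_k$, say $a\in[x_k,x_i]$ with $i>k$. For $l\ge i$ pick $a'\in A\cap R_l$, say $a'\in[x_l,x_j]$ with $j>l$. The set $A\cap[x_k,x_j]$ is connected and contains $a,a'$, and along $[x_k,x_j]$ the order is $a,x_i,x_l,a'$. So $A\supseteq[a,a']\supseteq[x_i,x_l]$. This holds for all $l\ge i$, so $R_i\subseteq A$ and $P=\overline{R_i}\subseteq A$, a contradiction. $\square$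

## 5. For a dendroid, $V$ has neither cycles nor rays

**Step 1: a fine cover.** The purpose is a cover as in Section 1 with small members. Let $\varepsilon'>0$. By Cook's theorem take an $\varepsilon'$-map $f_0:X\to K_0$ onto a tree. There is $\eta>0$ with $\operatorname{diam}f_0^{-1}(S)<\varepsilon'$ whenever $\operatorname{diam}S<\eta$; otherwise there are $x_k,y_k$ with $d(x_k,y_k)\ge\varepsilon'-\frac1k$ and $f_0(x_k),f_0(y_k)$ at distance tending to $0$, and a limit pair lies in one fiber at distance at least $\varepsilon'$. Subdivide $K_0$ into edges of diameter less than $\eta/3$, each parametrized by $[0,1]$. For an edge $e$ let $M_e$ be its part $[\frac14,\frac34]$. For a vertex $v$ let $S_v$ be the union of the initial thirds at $v$ of the edges containing $v$. Then $\operatorname{diam}M_e,\operatorname{diam}S_v<\eta$. The sets $f_0^{-1}(M_e)$, $f_0^{-1}(S_v)$ form a finite closed cover $\{X_j\}_{j\in I}$ with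

* (C3) $\operatorname{diam}X_j<\varepsilon'$ for all $j$.

(C1) holds because $\frac14<\frac13$. (C2) holds because distinct $M_e$ are disjoint and distinct $S_v$ are disjoint, so a point lies in at most one set of each kind.

Fix such a cover, and let $V$ be its graph. By (1.1) and (4.4), **$V$ has no cycles**.

**Step 2: restriction to subcontinua.** We shall argue inside smaller and smaller pieces of $X$. For a subcontinuum $D$ put
$$V(D)=\{c\in V:c\cap D\ne\emptyset\}=\bigcup_j\kappa_j(D\cap X_j),$$
a compact set, with the induced graph structure. Clearly $V(X)=V$.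

**(5.1)** *For $c\in V(D)$ the set $c\cap D$ is connected, and if $a\sim b$ in $V(D)$, then $a\cap b\cap D\ne\emptyset$.* The first part is h.u.; the second is (4.3) for $a,b,D$. (So the components of $D\cap X_j$ are the sets $c\cap D$ with $c\in V_j\cap V(D)$.)

**(5.2)** *The graph $V(D)$ is connected.* Given $c,c'\in V(D)$, take $x\in c\cap D$, $x'\in c'\cap D$. By (4.1) $[x,x']\subseteq D$. By (C1) and a Lebesgue number, $[x,x']$ splits into finitely many consecutive subarcs, each in some $X_j$, hence in some component of $X_j$. Consecutive members of the list ($c$, these components, $c'$) share a point of $D$, so by (1.1) they are equal or adjacent.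

**(5.3) No rays.** *There is no sequence $a_0\sim a_1\sim a_2\sim\cdots$ of pairwise distinct elements of $V$.*

Distances in $V$ may be unbounded, as in Example 1, but no single path runs off to infinity.

*Proof.* Suppose there is one. If $|i-k|\ge2$, then $a_i\cap a_k=\emptyset$, since otherwise $a_i\sim a_k$ would close a cycle. Let $p\in a_0$, $A_i=a_0\cup\dots\cup a_i$ (a continuum), and $z_k\in a_k\cap a_{k+1}$.

*Where the arcs $[p,z_k]$ leave $A_i$.* Let $k>i$. Then $a_{k+1}$ misses $A_i$, so $z_k\notin A_i$; and $[p,z_k]\subseteq A_k$ by (4.1). As $[p,z_k]\cap A_i$ is connected, closed and contains $p$, it equals $[p,y_i^k]$ for some $y_i^k$. Moreover $[z_k,z_{k+1}]\subseteq a_{k+1}$ misses $A_i$. So the continuum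
$$[y_i^k,z_k]\cup[z_k,z_{k+1}]\cup[z_{k+1},y_i^{k+1}]$$
meets $A_i$ exactly in $\{y_i^k,y_i^{k+1}\}$. By h.u. this set is connected, so $y_i^k=y_i^{k+1}$. Thus $y_i:=y_i^k$ does not depend on $k>i$, and $[p,y_i]\subseteq[p,y_{i+1}]$ because $A_i\subseteq A_{i+1}$.

*Position of $y_i$.* The points of $[y_i,z_k]\setminus\{y_i\}$ lie in $A_k\setminus A_i$, hence in the closed set $a_{i+1}\cup\dots\cup a_k$. They accumulate at $y_i$, as $y_i\ne z_k$. Hence $y_i\in A_i\cap(a_{i+1}\cup\dots\cup a_k)=a_i\cap a_{i+1}$, by the disjointness above.

*Contradiction.* By (4.5) all $[p,y_i]$ lie in one arc $[p,z]$. So the $y_i$ converge monotonically along it to some $y$, and $\operatorname{diam}[y_i,y]\to0$. By (C1) choose $j$ with $y\in\operatorname{int}X_j$. For all $i\ge i_0$ we have $[y_i,y]\subseteq X_j$, so all these $y_i$ lie in the component $c\in V_j$ that contains $y$. Since $y_i\in a_i\cap a_{i+1}$ and $\ell(a_i)\ne\ell(a_{i+1})$, (C2) gives $j\in\{\ell(a_i),\ell(a_{i+1})\}$, so $c\in\{a_i,a_{i+1}\}$. Taking $i=i_0$ and $i=i_0+2$ contradicts distinctness. $\square$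

## 6. A locally constant morphism gives a retraction

**Proposition 6.1.** Suppose there is a locally constant morphism $h:V\to V$, where $V$ comes from a cover of $X$ with (C1), (C2), (C3). Then there are $T\subseteq X$, which is a tree or a point, and a retraction $r:X\to T$ with $d(x,r(x))<2\varepsilon'$ for all $x$.

*Proof.*

**Step 1: make $h$ idempotent.** We want a self-map that is the identity on its image. Let $T_0=h(V)$, a finite set, and $\psi=h|_{T_0}:T_0\to T_0$. The decreasing sets $\psi^k(T_0)$ are stable from $k=|T_0|$ on, so $\psi$ permutes $T_\infty=\psi^{|T_0|}(T_0)$. Let $N>|T_0|$ be a multiple of $|T_0|!$ and $e=h^N$. Then $e(V)=\psi^{N-1}(T_0)=T_\infty$ and $e|_{T_\infty}=\psi^N|_{T_\infty}=\mathrm{id}$. So $e$ is a locally constant morphism with $e\circ e=e$. Its image $F=e(V)$ is finite, and $F$ is a connected graph, because $V=V(X)$ is connected by (5.2).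

**Step 2: a coarser cover indexed by $F$.** For $c\in F$ let
$$X^c=\bigcup\{a\in V:e(a)=c\}=\kappa_{\ell(c)}^{-1}(e^{-1}(c)).$$
Only elements with label $\ell(c)$ occur. The $X^c$ are compact because $e^{-1}(c)$ is clopen. They cover $X$, $c\subseteq X^c$, and $\operatorname{diam}X^c<\varepsilon'$. Furthermore:

* (6.2) If $c\ne c'$ and $X^c\cap X^{c'}\ne\emptyset$, then $c\sim c'$. A common point lies in $a\cap a'$ with $e(a)=c$, $e(a')=c'$; so $a\ne a'$, hence $a\sim a'$ by (1.1) and $c\sim c'$.
* (6.3) No point lies in three of the $X^c$. By (6.2) the three $c$'s would be pairwise adjacent, so they would have three distinct labels, and the point would lie in three of the $X_j$.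

**Step 3: the tree.** For each adjacent pair $c\sim c'$ in $F$ choose $q_{cc'}=q_{c'c}\in c\cap c'$. Let $T_c\subseteq c$ be the union of the arcs $[q_{cc'},q_{cc''}]$ with $c',c''\sim c$ in $F$, or a single point of $c$ if $c$ has no neighbor in $F$. By (4.1) these arcs do lie in $c$, and $T_c$ is connected. Put
$$T=\bigcup_{c\in F}T_c,\qquad S_c=T_c\cup\bigcup_{c'\sim c,\ c'\in F}T_{c'}.$$
Since $q_{cc'}\in T_c\cap T_{c'}$ and $F$ is connected, the sets $T$, $S_c$ and $T_c\cup T_{c'}$ ($c\sim c'$) are connected finite unions of arcs and points.

*Each connected finite union $Y$ of arcs and points of $X$ is a tree or a point.* Let $z_1,\dots,z_l$ be the endpoints of the arcs together with the points. By (4.1), $Y\supseteq\bigcup_i[z_1,z_i]$. The right side is a subcontinuum containing all $z_i$, so by (4.1) it contains $Y$. Thus $Y=\bigcup_i[z_1,z_i]$. By h.u., $[z_1,z_{k+1}]$ meets $\bigcup_{i\le k}[z_1,z_i]$ in a connected set containing $z_1$, that is, in a subarc $[z_1,y]$. So $Y$ is obtained by successively attaching arcs $[y,z_{k+1}]$, possibly degenerate, at single points. After subdivision this is a graph (or a point), and it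 contains no simple closed curve because arcs in $X$ are unique.

**Step 4: the retraction.** We define $r$ first on overlaps and then on each $X^c$. For $c\sim c'$ in $F$ put $O_{cc'}=X^c\cap X^{c'}$. If $y\in T\cap O_{cc'}$ and $y\in T_{c''}\subseteq c''\subseteq X^{c''}$, then $c''\in\{c,c'\}$ by (6.3). So $T\cap O_{cc'}\subseteq T_c\cup T_{c'}$. Since $T_c\cup T_{c'}$ is a tree or a point, by (F3) the inclusion extends to a map $r_{cc'}=r_{c'c}:O_{cc'}\to T_c\cup T_{c'}$. Similarly, if $y\in T\cap X^c$ and $y\in T_{c''}$, then $c''=c$ or $c''\sim c$ by (6.2), so $T\cap X^c\subseteq S_c$.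

Fix $c$. The sets $O_{cc'}$ are pairwise disjoint by (6.3). So the identity on $T\cap X^c$ together with the maps $r_{cc'}$ is a well-defined continuous map into $S_c$ on a closed subset of $X^c$, and it extends to $r_c:X^c\to S_c$. If $c\ne c'$ and $X^c\cap X^{c'}\neq\emptyset$, then $c\sim c'$ and on this intersection both $r_c$ and $r_{c'}$ equal $r_{cc'}$. So the $r_c$ fit together to a continuous $r:X\to T$ with $r|_T=\mathrm{id}$.

**Step 5: the estimate.** If $x\in X^c$, then $r(x)\in T_{c''}\subseteq X^{c''}$ with $c''=c$ or $c''\sim c$. In the latter case $q_{cc''}\in X^c\cap X^{c''}$. Since both sets have diameter less than $\varepsilon'$, $d(x,r(x))<2\varepsilon'$. $\square$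

What remains is to find a locally constant morphism $V\to V$.

## 7. Lifting finite trees one level at a time

For inductive purposes we work in subcontinua and prescribe one value.

**Definition.** A *pair* $(D,c)$ consists of a subcontinuum $D\subseteq X$ and $c\in V(D)$. It is *good* if there is a locally constant morphism $h:V(D)\to V$ with $h(c)=c$, and *bad* otherwise.

If $V(D)$ is finite, then $(D,c)$ is good, since the inclusion is a morphism, and it is locally constant because $V(D)$ is discrete. In Example 1, $(Z,c_0)$ is good because of $h_N$.

**(7.1) Extension.** *Let $h:V(D)\to V$ be a locally constant morphism. Then $h$ extends to a locally constant, label-preserving map $h'$ on a clopen neighborhood $N$ of $V(D)$ in $V$.* There are finitely many values $t$. The disjoint closed sets $h^{-1}(t)\subseteq V_{\ell(t)}$ have disjoint clopen neighborhoods $N_t\subseteq V_{\ell(t)}$. Put $N=\bigcup N_t$ and $h'=t$ on $N_t$.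

For the rest of this section fix a pair $(D,c)$.

**Step 1: finite trees $V_m$ that approximate $V(D)$.** For each $m$ let $f_m:D\to K_m$ be a surjection with fibers of diameter less than $1/m$, where $K_m$ is a tree or a point (restrict to $D$ a map from Cook's theorem). We transport the cover to $K_m$, thickening it slightly so that only finitely many components occur. For $i$ with $D\cap X_i\ne\emptyset$ put $F_i=f_m(D\cap X_i)$. Then $f_m^{-1}(F_i)\subseteq N_{1/m}(D\cap X_i)$. As $f_m$ is a closed map, the set
$$U_i=\{t\in K_m:f_m^{-1}(t)\subseteq N_{1/m}(D\cap X_i)\}$$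
is open, and it contains $F_i$. Since $K_m$ is locally connected, each point of $F_i$ has a closed connected neighborhood inside $U_i$. Let $P_i^m\supseteq F_i$ be the union of finitely many of these that cover $F_i$. So $P^m_i$ is closed, has finitely many components, each component meets $F_i$, and
$$f_m^{-1}(P_i^m)\subseteq N_{1/m}(D\cap X_i).\tag{7.2}$$
Moreover $\bigcup_iP_i^m=K_m$. For all large $m$ no point of $K_m$ lies in three of the $P_i^m$. Otherwise, for infinitely many $m$ and one fixed triple of indices, there are points of $D$ within $1/m$ of three fixed sets $X_i$, and they accumulate at a point in three of the $X_i$, against (C2). *Only such large $m$ are considered from now on.*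

Let $V_m$ be the finite set of components of the sets $P_i^m$, labeled by $i$, with two elements adjacent if their labels differ and they meet. Distinct elements that meet are adjacent. The graph $V_m$ is connected: otherwise $K_m$ would be the union of two disjoint nonempty closed sets. By (4.4) in $K_m$ it has no cycles. So $V_m$ is a finite tree in the sense of graph theory.

For $a\in V(D)$ with label $i$, let $\varphi_m(a)$ be the component of $P_i^m$ containing the connected set $f_m(a\cap D)\subseteq F_i$.

**(7.3)** *$\varphi_m:V(D)\to V_m$ is a surjective, locally constant morphism.* It is a morphism by (5.1). It is surjective: a component $w$ of $P_i^m$ contains some $f_m(x)$ with $x\in D\cap X_i$, and then $\varphi_m(\kappa_i(x))=w$. For such $w$, the set $D\cap X_i\cap f_m^{-1}(w)$ is closed, it is a union of sets $a\cap D$, and $\varphi_m^{-1}(w)$ is its image under $\kappa_i$, hence closed. So the sets $\varphi_m^{-1}(w)$ form a finite partition of $V(D)$ into closed sets, which are then clopen.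

Root $V_m$ at $\rho_m=\varphi_m(c)$. The *depth* of $w$ is its distance from $\rho_m$, and the *children* of $w$ are its neighbors of depth one more. Let $V_m(w)$ be the set of $w'$ such that $w$ lies on the path from $\rho_m$ to $w'$. The set $\bigcup V_m(w)\subseteq K_m$ is closed and connected.

**Step 2: the target.** If there is a morphism $g:V_m\to V$ with $g(\rho_m)=c$ for some $m$, then $g\varphi_m$ shows that $(D,c)$ is good. This is the coherent form of the first attempt in Section 3: lift the finite tree $V_m$ back to $V$, respecting adjacency. We try to build $g$ outward from the root.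

**Definition.** For $w\in V_m$ and $t\in V$ with $\ell(t)=\ell(w)$, the position $(w,t)$ is *losing* if there is no morphism $g:V_m(w)\to V$ with $g(w)=t$.

**(7.4)** *If $(w,t)$ is losing, then $w$ has a child $w'$ such that $(w',t')$ is losing for every $t'\sim t$ with $\ell(t')=\ell(w')$.* Otherwise choose for each child $w'$ some $t'\sim t$ with $\ell(t')=\ell(w')$ and a morphism on $V_m(w')$ with $w'\mapsto t'$, and combine these with $w\mapsto t$. The result is a morphism on $V_m(w)$, since the only edges there are those from $w$ to its children and those inside the sets $V_m(w')$. So $(w,t)$ is not losing.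

**(7.5)** *If $(D,c)$ is bad, then $(\rho_m,c)$ is losing for every $m$*, by the first sentence of Step 2.

A careless choice of $t$ can lose at once. Take the cut fan $H$ with the slices where the first coordinate lies in $[0,0.4],[0.3,0.7],[0.6,1]$, labeled $0,1,2$. The label-$1$ vertex $t$ on an odd leg has only one neighbor, the vertex of label $0$ around $v$. So $(w,t)$ is losing as soon as $w$ has a child of label $2$. The label-$1$ vertices on $L$ and on even legs do have neighbors of label $2$. This suggests choosing for $t$ a *limit*, as $m\to\infty$, of what lies over $w$.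

**Step 3: limits as $m\to\infty$.** We make "limit of vertices $w_m\in V_m$" precise.

**(7.6)** *If $S_m\subseteq K_m$ are nonempty, closed, connected and $f_m^{-1}(S_m)\to L$ in the Hausdorff metric along an infinite set of $m$, then $L$ is connected.* If $L=P\sqcup Q$ with $P,Q$ nonempty closed at distance $\delta>0$, then for large $m$ the set $f_m^{-1}(S_m)$ lies in $N_{\delta/3}(P)\cup N_{\delta/3}(Q)$ and meets both, and $1/m<\delta/3$. The two parts of $f_m^{-1}(S_m)$ are closed, and no fiber of $f_m$ meets both, since the parts are at distance at least $\delta/3$. So $S_m$ is the union of their images, two disjoint nonempty closed sets, a contradiction.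

**(7.7) Convergence.** Let $w_m\in V_m$ for $m$ in an infinite set. By (F4), after passing to an infinite subset $M'$, all labels equal some $i$ and $f_m^{-1}(w_m)\to L$. By (7.6) and (7.2), $L$ is connected and $L\subseteq D\cap X_i$. Let $a\in V(D)$ be the component of $X_i$ containing $L$. We write $w_m\to a$ (along $M'$). Thus $\ell(w_m)=\ell(a)$, and limit points of sequences of points of $f_m^{-1}(w_m)$ lie in $a\cap D$.

**(7.8)** *If $w_m\to a$ and $b_m\in\varphi_m^{-1}(w_m)$, then $b_m\to a$ in $V$.* Take $x_m\in b_m\cap D$. Then $f_m(x_m)\in w_m$, so limit points of $(x_m)$ lie in $a$. With $i=\ell(a)$ we have $b_m=\kappa_i(x_m)$, and $b_m\to a$ by continuity of $\kappa_i$ and compactness.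

**(7.9)** *If $w_m\to a$, $w_m'\to a'$ and $w_m\sim w_m'$ along the same set, then $a\sim a'$.* The labels differ, and limit points of points $x_m\in f_m^{-1}(w_m\cap w_m')$ lie in $a\cap a'$.

**(7.10)** *If $\rho_m\to a$, then $a=c$.* The labels agree, and $f_m^{-1}(\rho_m)\supseteq c\cap D$ forces $a\cap c\neq\emptyset$.

**Step 4: following a losing line.** We now follow the losing positions outward, always using limits as values.

**Lemma 7.11.** Let $(D,c)$ be bad and $k\ge0$. Then there are infinite sets $M_0\supseteq M_1\supseteq\dots\supseteq M_k$, elements $c_0=c,c_1,\dots,c_k$ of $V(D)$, closed sets $D_0,\dots,D_k\subseteq D$, and vertices $w_m^i\in V_m$ ($m\in M_i$) such that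

* $w_m^i$ has depth $i$, with $w_m^0=\rho_m$, and $w_m^{i+1}$ is a child of $w_m^i$;
* along $M_i$, $w_m^i\to c_i$ and $f_m^{-1}(\bigcup V_m(w_m^i))\to D_i$ in the Hausdorff metric;
* $c_{i+1}\sim c_i$, and $(w_m^i,c_i)$ is losing for $m\in M_i$.

Moreover $D_0=D$ and $D_{i+1}\subseteq D_i$.

*Proof.* Put $w_m^0=\rho_m$. By (7.7), (7.10) and (F4) there is an infinite $M_0$ with $w_m^0\to c$ and the required Hausdorff convergence. The positions $(\rho_m,c)$ are losing by (7.5). Suppose stage $i$ is done. For $m\in M_i$ let $w_m^{i+1}$ be the child of $w_m^i$ that (7.4) gives for the losing position $(w_m^i,c_i)$. Choose an infinite $M_{i+1}\subseteq M_i$ along which $w_m^{i+1}\to c_{i+1}$ for some $c_{i+1}\in V(D)$ and the sets $f_m^{-1}(\bigcup V_m(w_m^{i+1}))$ converge. By (7.9), $c_{i+1}\sim c_i$; also $\ell(c_{i+1})=\ell(w_m^{i+1})$. So $(w_m^{i+1},c_{i+1})$ is losing by the choice of the child. Finally $V_m(\rho_m)=V_m$ covers $K_m$, so $D_0=D$; and $V_m(w_m^{i+1})\subseteq V_m(w_m^i)$ gives $D_{i+1}\subseteq D_i$. $\square$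

**What this settles, and where it stops.** Suppose every vertex of $V(D)$ is at graph distance at most $n$ from $c$. Then $(D,c)$ is good. Indeed, by (7.3) $\varphi_m$ is onto and maps paths to walks, so every vertex of $V_m$ has depth at most $n$, whereas Lemma 7.11 with $k=n+1$ would produce vertices of depth $n+1$ if $(D,c)$ were bad. In general distances in $V(D)$ are unbounded, as in Example 1. Lemma 7.11 then gives a losing line of any prescribed length $k$, but nothing bounds the depth of $V_m$ as $m\to\infty$, and no contradiction appears.

Two observations get us past this point. First, the sets $D_i$ in Lemma 7.11 carry the obstruction: we show that each $(D_i,c_i)$ is again a bad pair. Second, although distances in $V(D)$ may be unbounded, Baire's theorem provides a nonempty open piece of $D$ over which they are bounded, by $n$ say; after $n+1$ rounds that piece must have disappeared from $D_{n+1}$. So a bad pair can always be shrunk strictly.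

## 8. A bad pair contains a strictly smaller bad pair

**Lemma 8.1 (lifting).** Fix $(D,c)$, $f_m$, $V_m$ as in Section 7. Suppose that along an infinite set $M'$ we have $w_m\to a$ and $f_m^{-1}(\bigcup V_m(w_m))\to Y$. Then $Y$ is a subcontinuum of $D$ and $a\in V(Y)$. If $(Y,a)$ is good, then for all large $m\in M'$ there is a morphism $g:V_m(w_m)\to V$ with $g(w_m)=a$.

*Proof.* By (7.6) $Y$ is connected. By (7.7) limit points of points of $f_m^{-1}(w_m)$ lie in $a\cap Y$, so $a\in V(Y)$. Let $h$ show that $(Y,a)$ is good, and take $h',N$ from (7.1) (with $Y$ in place of $D$).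

**Step 1: $h'$ is constant on $\varphi_m^{-1}(w)$.** We claim that for all large $m\in M'$ and all $w\in V_m(w_m)$, $\varphi_m^{-1}(w)\subseteq N$ and $h'$ is constant on the nonempty set $\varphi_m^{-1}(w)$. Otherwise choose violating $w_m^*\in V_m(w_m)$ for infinitely many $m$, with $w_m^*\to b$ along a subsequence. Limit points of points of $f_m^{-1}(w_m^*)$ lie in $b\cap Y$, so $b\in V(Y)$. The set $\{h'=h(b)\}$ is a neighborhood of $b$ in $V$. By (7.8) it eventually contains all of $\varphi_m^{-1}(w_m^*)$; otherwise elements $b_m\in\varphi_m^{-1}(w_m^*)$ outside it would still converge to $b$. This contradicts the choice of $w_m^*$.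

**Step 2: the morphism.** Let $g(w)$ be this constant value. Then $g$ preserves labels. Suppose that for infinitely many $m$ there are $w_m^*\sim w_m'$ in $V_m(w_m)$ with $g(w_m^*)\not\sim g(w_m')$. Pass to limits $w_m^*\to b$, $w_m'\to b'$. As before $b,b'\in V(Y)$, and $b\sim b'$ by (7.9). By (7.8), for large $m$, $g(w_m^*)=h(b)\sim h(b')=g(w_m')$, a contradiction. So $g$ is a morphism for large $m$. Likewise (7.8) gives $g(w_m)=h(a)=a$ for large $m$. $\square$

**Lemma 8.2 (descent).** If $(D,c)$ is bad, there are bad pairs $(D,c)=(D_0,c_0),\dots,(D_s,c_s)$ with $D_{i+1}\subseteq D_i$, $c_{i+1}\sim c_i$, and $D_s\ne D$.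

*Proof.*

**Step 1: an open piece at bounded distance.** Let $O_j=D\setminus\bigcup_{i\ne j}X_i$, an open subset of $D$ contained in $X_j$. Some $O_j$ is nonempty. Otherwise every point of $D$ lies in at least two, hence by (C2) in exactly two, of the $X_i$; so $D$ is the disjoint union of the finitely many closed sets $D\cap X_i\cap X_k$, and by connectedness $D\subseteq X_i\cap X_k$ for one pair while $D$ misses the other members. Then $V(D)$ has two elements and $(D,c)$ is good, a contradiction. Fix $j$ with $O_j\ne\emptyset$.

Let $B_n$ be the set of elements of $V(D)$ at graph distance at most $n$ from $c$ in $V(D)$. It is compact, by induction, since $B_{n+1}=B_n\cup\mathrm{pr}_2(E\cap(B_n\times V(D)))$. By (5.2), $\bigcup_nB_n=V(D)$. So $O_j$ is the union of its relatively closed subsets $O_j\cap\kappa_j^{-1}(B_n)$. Since $O_j$ is nonempty and locally compact, Baire's theorem gives $n$ and a nonempty set $G\subseteq O_j$, open in $D$, with $\kappa_j(G)\subseteq B_n$.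

**Step 2: run $n+1$ rounds.** Apply Lemma 7.11 with $k=n+1$. By Lemma 8.1, each $D_i$ is a subcontinuum with $c_i\in V(D_i)$. The pair $(D_i,c_i)$ is bad: if it were good, Lemma 8.1 would give, for large $m\in M_i$, a morphism on $V_m(w_m^i)$ with $w_m^i\mapsto c_i$, but $(w_m^i,c_i)$ is losing.

**Step 3: $D_{n+1}\cap G=\emptyset$.** Suppose $x\in D_{n+1}\cap G$. Then $x=\lim x_m$ along $M_{n+1}$ with $f_m(x_m)\in w_m$ for some $w_m\in V_m(w_m^{n+1})$, and $w_m$ has depth at least $n+1$. For large $m$, $x_m\in G$, since $G$ is open in $D$. If $w_m$ has label $i$, then $x_m\in N_{1/m}(X_i)$ by (7.2). As $x\in O_j$ has positive distance from each $X_i$ with $i\ne j$, the label of $w_m$ is $j$ for large $m$. Put $b=\kappa_j(x_m)\in B_n$. Then $f_m(x_m)\in w_m\cap\varphi_m(b)$, and both are components of $P_j^m$, so $\varphi_m(b)=w_m$. The image under $\varphi_m$ of a path of length at most $n$ from $c$ to $b$ in $V(D)$ is a walk from $\rho_m$ to $w_m$, so $w_m$ has depth at most $n$, a contradiction.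

Since $\emptyset\ne G\subseteq D$, we get $D_{n+1}\ne D$. Take $s=n+1$. $\square$

## 9. There are no bad pairs

We want a bad pair with $D$ as small as possible, to contradict Lemma 8.2. This needs limits of decreasing sequences of bad pairs. For a fixed vertex $c$ the limit is easy.

**Lemma 9.1.** Let $D_1\supseteq D_2\supseteq\cdots$ be subcontinua and $D=\bigcap D_i$. If all $(D_i,c)$ are bad (same $c$), then $(D,c)$ is a bad pair.

*Proof.* By compactness $c\cap D=\bigcap(c\cap D_i)\ne\emptyset$, so $(D,c)$ is a pair; likewise $\bigcap V(D_i)=V(D)$. Suppose $h$ shows that $(D,c)$ is good, and let $h',N$ be as in (7.1). For large $i$, $V(D_i)\subseteq N$. The set $\{(a,b)\in E\cap N^2:h'(a)\not\sim h'(b)\}$ is clopen in the compact set $E\cap N^2$, because $h'$ is locally constant; hence it is compact. It misses $V(D)^2=\bigcap V(D_i)^2$, so it misses $V(D_i)^2$ for large $i$. Then $h'|_{V(D_i)}$ is a locally constant morphism with $c\mapsto c$, so $(D_i,c)$ is good, a contradiction. $\square$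

But descent moves $c$ to an adjacent vertex at each step. Here the absence of rays enters.

Write $(D,a)\to(D',a')$ if both pairs are bad, $D'\subseteq D$, and $a'=a$ or $a'\sim a$. Let $\Rightarrow$ be the reflexive–transitive closure of $\to$ on bad pairs. Lemma 8.2 says: *for every bad pair $(D,a)$ there is $(D',a')$ with $(D,a)\Rightarrow(D',a')$ and $D'\subsetneq D$.*

**Lemma 9.2.** If $(D_0,a_0)\Rightarrow(D_1,a_1)\Rightarrow\cdots$, there is a bad pair $(D_\infty,a_\infty)$ with $D_\infty=\bigcap D_i$ and $(D_i,a_i)\Rightarrow(D_\infty,a_\infty)$ for all $i$.

*Proof.* Inserting intermediate pairs and trivial arrows, we get an infinite sequence $(E_0,b_0)\to(E_1,b_1)\to\cdots$ containing the given pairs as a subsequence, with $\bigcap E_k=D_\infty$.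

*Some $b^*$ equals $b_k$ for infinitely many $k$.* Otherwise every value occurs finitely often. Let $v_0=b_0$, let $k_0$ be the last index with $b_{k_0}=v_0$, put $v_1=b_{k_0+1}$, let $k_1$ be the last index with $b_{k_1}=v_1$, and so on. None of $v_0,\dots,v_i$ occurs after $k_i$, so the $v_i$ are pairwise distinct. Since $v_{i+1}=b_{k_i+1}\ne b_{k_i}=v_i$, we have $v_i\sim v_{i+1}$. This contradicts (5.3).

By Lemma 9.1 applied to the $E_k$ with $b_k=b^*$, the pair $(D_\infty,b^*)$ is bad; put $a_\infty=b^*$. For each $i$ choose $k$ with $b_k=b^*$ after the position of $(D_i,a_i)$. Then $(D_i,a_i)\Rightarrow(E_k,b^*)\to(D_\infty,b^*)$. $\square$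

**Proposition 9.3.** Every pair is good.

*Proof.* Let $\{U_i\}_{i\ge1}$ be a countable base of $X$ and $\mu(D)=\sum_{D\cap U_i\ne\emptyset}2^{-i}$. For closed sets, $D'\subsetneq D$ implies $\mu(D')<\mu(D)$: a basic set around a point of $D\setminus D'$ misses $D'$.

Suppose $(D_0,a_0)$ is bad. For a bad pair let $\mathbf m(D,a)=\inf\{\mu(D'):(D,a)\Rightarrow(D',a')\}$. Choose inductively $(D_k,a_k)\Rightarrow(D_{k+1},a_{k+1})$ with
$$\mu(D_{k+1})<\mathbf m(D_k,a_k)+\tfrac1{k+1}.$$
Let $(D_\infty,a_\infty)$ be as in Lemma 9.2. By Lemma 8.2 there is $(D',a')$ with $(D_\infty,a_\infty)\Rightarrow(D',a')$ and $D'\subsetneq D_\infty$. For every $k$ we have $(D_k,a_k)\Rightarrow(D',a')$, so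
$$\mu(D')\ge\mathbf m(D_k,a_k)>\mu(D_{k+1})-\tfrac1{k+1}\ge\mu(D_\infty)-\tfrac1{k+1}.$$
Hence $\mu(D')\ge\mu(D_\infty)$, contradicting $D'\subsetneq D_\infty$. $\square$

**Proof of Theorem A.** We may assume $\varepsilon\le\operatorname{diam}X$. Put $\varepsilon'=\varepsilon/5$ and take a cover as in Section 5, Step 1. By Proposition 9.3 for $(X,c)$, with any $c\in V$, there is a locally constant morphism $h:V(X)=V\to V$. Proposition 6.1 gives $T\subseteq X$, a tree or a point, and a retraction $r:X\to T$ with $d(x,r(x))<2\varepsilon'$. Hence every fiber has diameter at most $4\varepsilon'<\varepsilon$. If $T$ were a point, the fiber $X$ would have diameter less than $\varepsilon\le\operatorname{diam}X$. So $T$ is a tree and $r$ is a retraction that is an $\varepsilon$-map. $\blacksquare$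

## 10. Prescribed subsets, commuting retractions, and the inverse limit

We prove Theorem B. Part 3 is Theorem A together with Proposition 3.1. For the other parts we use:

**(10.1)** *If a retraction $r:Y\to T$ is a $\delta$-map, then $d(y,r(y))<\delta$ for all $y$*, because $r(r(y))=r(y)$ puts $y$ and $r(y)$ in the same fiber.

### Part 1: trees that contain a given finite set or tree

We may assume $\varepsilon\le\operatorname{diam}X$. If $S$ is a tree, replace it by the finite set of endpoints of the arcs composing it: any subcontinuum containing these points contains $S$ by (4.1). So let $A\subseteq X$ be finite and nonempty; we must find $T\supseteq A$. The device is to attach a whisker at each point of $A$, so that a small retraction is forced to keep the point.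

**Step 1: the dendroid with whiskers.** Attach to $X$ at each $a\in A$ an arc $J_a$ isometric to $[0,1]$ with $J_a\cap X=\{a\}$, where $a$ is an endpoint of $J_a$ and the sets $J_a\setminus\{a\}$ are pairwise disjoint. Use the path-sum metric $d'$ on $X'=X\cup\bigcup J_a$: it is $d$ on $X$ and the metric of $J_a$ on $J_a$, and the distance from a point of $J_a$ to a point outside $J_a$ is the sum of the distances along the way through $a$ (and through $b$, if the other point lies on $J_b$). Then $X'$ is an arcwise connected continuum. Let $\rho:X'\to X$ collapse each $J_a$ to $a$.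

*$X'$ is h.u.* Let $P$ be a subcontinuum of $X'$. If $P$ meets both $J_a\setminus\{a\}$ and $X'\setminus J_a$, then $a\in P$, since these two sets are open and partition $X'\setminus\{a\}$. Hence $P\cap X$, if nonempty, equals $\rho(P)$. Similarly $P\cap J_a$, if nonempty, equals the image of $P$ under the retraction $X'\to J_a$ that sends $X'\setminus J_a$ to $a$. So both are connected. Now let $P,Q$ be subcontinua with $P\cap Q\neq\emptyset$. The set $P\cap Q\cap X$ is connected since $X$ is h.u., and $P\cap Q\cap J_a$ is an intersection of two subintervals of $J_a$, hence connected. If $P\cap Q$ lies in some $J_a$, we are done. Otherwise, whenever $P\cap Q$ meets $J_a\setminus\{a\}$, it also meets $X'\setminus J_a$, so $a\in P$ and $a\in Q$. Thus $P\cap Q$ is the union of the connected set $P\cap Q\cap X$ and connected sets $P\cap Q\cap J_a$ each meeting it, so it is connected.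

**Step 2: retract $X'$.** Apply Theorem A to the dendroid $X'$ with $0<\delta<\min\{\frac\varepsilon2,\frac14,\frac12\operatorname{diam}X\}$, obtaining a retraction $r':X'\to T'$ that is a $\delta$-map. By (10.1), $d'(x,r'(x))<\delta$. The free end of $J_a$ is mapped into $J_a\setminus\{a\}$, so $T'$ meets $J_a\setminus\{a\}$. If $T'\subseteq J_a$, then $d(x,a)\le d'(x,r'(x))<\delta$ for all $x\in X$, and $\operatorname{diam}X\le2\delta<\operatorname{diam}X$, a contradiction. So $T'$ meets $X'\setminus J_a$ too, and $a\in T'$, for every $a\in A$.

**Step 3: return to $X$.** Let $T=T'\cap X=\rho(T')$ and $r=\rho r'|_X$. Then $T$ is a subcontinuum with $A\subseteq T$, and $r:X\to T$ is a retraction. Moreover $d(x,r(x))<\delta$: if $r'(x)\in X$, then $r(x)=r'(x)$; if $r'(x)\in J_a$, then $r(x)=a$ and $d(x,a)\le d'(x,r'(x))$. So fibers have diameter at most $2\delta<\varepsilon\le\operatorname{diam}X$. Hence $r$ is an $\varepsilon$-map, $T$ is nondegenerate, and as a subcontinuum of the tree $T'$ it is a tree. $\blacksquare$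

### Part 2: commuting retractions and the inverse limit

**Step 1: choose the trees.** By Part 1 and (10.1) choose inductively trees $T_1\subseteq T_2\subseteq\cdots$, with $T_1$ containing the prescribed tree, and retractions $r_n:X\to T_n$ with $d(x,r_n(x))<\delta_n\le2^{-n}$ for all $x$. Here $\delta_{n+1}$ is chosen, by uniform continuity, so small that for all $i\le n$, $d(x,y)<\delta_{n+1}$ implies $d(r_i\cdots r_n(x),r_i\cdots r_n(y))<2^{-n}$.

**Step 2: make them commute.** The $r_n$ need not be compatible, so we compose them all. Put $g_i^n=r_ir_{i+1}\cdots r_n$ for $n\ge i$. Since $g_i^{n+1}(x)=g_i^n(r_{n+1}(x))$, we have $d(g_i^{n+1}(x),g_i^n(x))<2^{-n}$ for all $x$. So $g_i^n\to g_i$ uniformly as $n\to\infty$, with $g_i:X\to T_i$ continuous. Since $r_k|_{T_i}=\mathrm{id}$ for $k\ge i$, we get $g_i|_{T_i}=\mathrm{id}$ and $g_i|_{T_{i+1}}=r_i|_{T_{i+1}}$. Also $g_i^n=r_ig_{i+1}^n$ gives $g_i=r_ig_{i+1}$, and this equals $g_ig_{i+1}$ because $g_{i+1}$ has values in $T_{i+1}$. Inductively, for $k>i+1$,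
$$g_ig_k=g_ig_{k-1}g_k=g_ig_{k-1}=g_i.$$
Moreover $g_kg_i=g_i$ for $k\ge i$ since $T_i\subseteq T_k$. In particular $g_ig_i=g_i$. Finally
$$d(g_i(x),x)\le\delta_i+\sum_{n\ge i}2^{-n}\to0.$$

**Step 3: the inverse limit.** The map $x\mapsto(g_n(x))_n$ into $\varprojlim(T_n,g_n|_{T_{n+1}})$ is well defined, because $g_ng_{n+1}=g_n$, and continuous. It is injective since $g_n\to\mathrm{id}$. For surjectivity, let $g_n(t_{n+1})=t_n$ for all $n$, with $t_n\in T_n$, and let $x$ be a limit point of $(t_k)$. For $k>n$, $g_n(t_k)=g_ng_{k-1}(t_k)=g_n(t_{k-1})$, so by induction $g_n(t_k)=g_n(t_n)=t_n$ for all $k\ge n$. Hence $g_n(x)=t_n$ for every $n$. A continuous bijection from a compact space onto a metrizable space is a homeomorphism. $\blacksquare$
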